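# An equiangular tight frame of 121 vectors in dimension 33

## 1. Nine vectors and seven vectors in $\mathbb C^3$

Let $\omega=e^{2\pi i/3}$ and consider the nine vectors
$$\tfrac1{\sqrt2}(0,\omega^q,-\omega^{2q}),\qquad \tfrac1{\sqrt2}(-\omega^{2q},0,\omega^q),\qquad \tfrac1{\sqrt2}(\omega^q,-\omega^{2q},0),\qquad q=0,1,2 .$$
They are unit vectors. Two of them with the zero in the same place have inner product $\frac12(\omega^{k}+\omega^{2k})=-\frac12$ with $k\in\{1,2\}$. Two of them with zeros in different places share exactly one nonzero coordinate, so their inner product has modulus $\frac12$. All 36 pairs make the same angle.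

Now add up the nine rank-one matrices $\varphi\varphi^*$. Each coordinate is nonzero in six vectors and contributes $\frac12$ each time, so the diagonal of the sum is $3$. Label the coordinates $0,1,2$. Only the first family contributes to entry $(1,2)$, and it contributes $-\frac12\sum_q\omega^{q}\overline{\omega^{2q}}=-\frac12\sum_q\omega^{-q}=0$. The other off-diagonal entries vanish in the same way. So $\sum\varphi\varphi^*=3I$.

Here is another system in the same space. Let $\varepsilon=e^{2\pi i/7}$ and $\varphi_n=\frac1{\sqrt3}(\varepsilon^n,\varepsilon^{2n},\varepsilon^{4n})$ for $n\in\mathbb Z_7$. The six differences of distinct elements of $\{1,2,4\}$ are $\pm1,\pm2,\pm3$, that is, every nonzero residue mod 7 exactly once. Hence, for $m\ne0$,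
$$|\varepsilon^m+\varepsilon^{2m}+\varepsilon^{4m}|^2=3+\sum_{k\neq0}\varepsilon^{km}=3-1=2 ,$$
so $|\langle\varphi_n,\varphi_{n'}\rangle|^2=\frac29$ whenever $n\ne n'$. Since no difference is zero, the off-diagonal entries of $\sum\varphi_n\varphi_n^*$ vanish, and $\sum\varphi_n\varphi_n^*=\frac73I$.

**Definition (ETF).** Let $N\ge D$ be positive integers. An $\mathrm{ETF}(D,N)$ is a sequence $\varphi_1,\dots,\varphi_N$ of unit vectors in $\mathbb C^D$ which is tight, $\sum_n\varphi_n\varphi_n^*=\frac ND I$, and equiangular, $|\langle\varphi_n,\varphi_{n'}\rangle|$ is the same for all $n\ne n'$.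

Inner products are linear in the second argument. Tightness is the same as $\sum_n|\langle\varphi_n,x\rangle|^2=\frac ND\|x\|^2$ for all $x$. We have just built an $\mathrm{ETF}(3,9)$ and an $\mathrm{ETF}(3,7)$.

The common modulus is forced. Taking the trace of $\big(\sum_n\varphi_n\varphi_n^*\big)^2$ gives $\sum_{n,n'}|\langle\varphi_n,\varphi_{n'}\rangle|^2=\frac{N^2}D$. If $\gamma$ is the common value of $|\langle\varphi_n,\varphi_{n'}\rangle|^2$, then $N+N(N-1)\gamma=\frac{N^2}D$, so
$$\gamma=\frac{N-D}{D(N-1)}. \tag{1}$$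
This is equality in the Welch bound $\max_{n\ne n'}|\langle\varphi_n,\varphi_{n'}\rangle|\ge\big[\frac{N-D}{D(N-1)}\big]^{1/2}$, and having equality there is equivalent to being an ETF.

There is also a ceiling on $N$. If $D\ge2$, then $\gamma<1$, and the matrices $P_n=\varphi_n\varphi_n^*$ have Gram matrix $(\mathrm{tr}\,P_nP_{n'})=(1-\gamma)I+\gamma J$ with $J$ the all-ones matrix. Its eigenvalues $1-\gamma$ and $1-\gamma+N\gamma$ are positive. So the $P_n$ are linearly independent in the $D^2$-dimensional real space of Hermitian matrices, and $N\le D^2$.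

In $\mathbb C^3$, then, the possible values of $N$ above $2D=6$ are $7,8,9$. We have $7$ and $9$. Is there an $\mathrm{ETF}(3,8)$? More generally, for which pairs $(D,N)$ does an $\mathrm{ETF}(D,N)$ exist? Section 11 answers the first question with no. The rest of the talk concerns a proposed answer to the second.

## 2. Positive and negative pairs, and a conjectured list

**Definition (types).** For integers $N>D>1$ let $S=\big[\frac{D(N-1)}{N-D}\big]^{1/2}$, the inverse of the Welch bound, and let $L\in\{1,-1\}$. The pair $(D,N)$ is of type $(K,L,S)$ if both $S$ and $K=\frac{NS}{D(S+L)}$ are integers. It is positive if it is of type $(K,1,S)$ for some $K,S$, and negative if it is of type $(K,-1,S)$ for some $K,S$.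

Here $S>1$, because $D(N-1)-(N-D)=N(D-1)>0$, so $S+L\neq0$. Equivalently,
$$D=\frac{S((K-1)S+L)}K,\qquad N=(S+L)((K-1)S+L).$$
Indeed the formula for $K$ says $\frac ND=\frac{K(S+L)}S$, and the formula for $S$ says $N-1=S^2\big(\frac ND-1\big)$. Together they give $N=1-S^2+KS(S+L)$. Since $S^2-1=(S+L)(S-L)$, this is $N=(S+L)(KS-S+L)$, and then $D=\frac{NS}{K(S+L)}$ has the stated form. The steps can be read backwards.

Four examples, all pure arithmetic:

- $(3,9)$: $S^2=\frac{3\cdot8}6=4$, and $L=1$ gives $K=\frac{18}{9}=2$. It is positive of type $(2,1,2)$, and also $N=D^2$.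
- $(10,25)$: $S^2=\frac{10\cdot24}{15}=16$, and $L=1$ gives $K=\frac{100}{50}=2$. It is positive. It is not negative, since $L=-1$ gives $\frac{100}{30}$.
- $(22,55)$: $S^2=\frac{22\cdot54}{33}=36$, and $L=-1$ gives $K=\frac{330}{110}=3$. It is negative. It is not positive, since $L=1$ gives $\frac{330}{154}=\frac{15}7$.
- $(3,7)$: $S^2=\frac{3\cdot6}4=\frac92$, so it is neither; but $\frac{D(D-1)}{N-1}=1\in\mathbb Z$.

The following conjecture is taken from Matthew Fickus, John Jasper, "Equiangular tight frames from group divisible designs", arXiv:1803.07468 (2018).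

**Conjecture.** If $N>2D>2$, an $\mathrm{ETF}(D,N)$ (in $\mathbb C^D$) exists if and only if $N=D^2$ or $\frac{D(D-1)}{N-1}\in\mathbb Z$ or $(D,N)$ is positive or negative.

We call these conditions the list. The conjecture is false; the "only if" half fails.

**Theorem 1.** An $\mathrm{ETF}(33,121)$ exists, and $(33,121)$ satisfies none of the conditions in the conjecture.

The second half is immediate. We have $121>66>2$ and $121\ne33^2$. Next, $\frac{33\cdot32}{120}=\frac{44}5\notin\mathbb Z$. Finally $S^2=\frac{33\cdot120}{88}=45$, so $S\notin\mathbb Z$ and no type is possible. The work is to build the frame. We do not decide the "if" half, which contains Zauner's conjecture; the disproof does not need it.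

## 3. Difference sets never leave the list

The seven vectors in $\mathbb C^3$ suggest a first method. Choose a set $B\subset\mathbb Z_N$ with $D$ elements, where $N>D>1$, put $\varepsilon=e^{2\pi i/N}$, and let $\varphi_n=D^{-1/2}(\varepsilon^{bn})_{b\in B}$. These are unit vectors and they are always tight, because $\sum_n\varepsilon^{(b-b')n}=0$ for $b\neq b'$. When are they equiangular?

Let $g(m)$ be the number of pairs $(b,b')\in B^2$ with $b-b'=m$. Then $|\sum_{b}\varepsilon^{bn}|^2=\sum_mg(m)\varepsilon^{mn}$. If this equals a constant $c$ for all $n\ne0$, then Fourier inversion gives, for $m\ne0$,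
$$g(m)=\frac1N\Big(D^2+c\sum_{n\ne0}\varepsilon^{-mn}\Big)=\frac{D^2-c}N ,$$
which does not depend on $m$. Conversely, if $g$ is constant off $0$, say $g(m)=\lambda$, then the modulus squared is $D-\lambda$ for all $n\ne0$. So the method works exactly when every nonzero residue is a difference equally often, $\lambda$ times.

This is also where it stops. Counting the pairs of distinct elements gives $D(D-1)=\lambda(N-1)$ with $\lambda$ a count, hence an integer. Every frame of this kind satisfies the second condition of the list, so it can never be a counterexample.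

## 4. Weyl–Heisenberg orbits of a projection

The nine vectors of Section 1 have a different structure, and it is more flexible.

On $\mathbb C^d$ with basis $e_j$, $j\in\mathbb Z_d$, let $Xe_j=e_{j+1}$ and $Ze_j=\omega^je_j$ with $\omega=e^{2\pi i/d}$. Put $W_{p,q}=X^pZ^q$ for $(p,q)\in\mathbb Z_d^2$. Since $ZX=\omega XZ$, the matrix $W_v^*W_{v'}=Z^{-q}X^{p'-p}Z^{q'}$ is a unimodular multiple of $W_{v'-v}$. Since $\mathrm{tr}(X^pZ^q)$ is $0$ for $p\neq0$ and $\sum_j\omega^{qj}$ for $p=0$, it vanishes unless $p=q=0$. So, with $\langle A,B\rangle=\mathrm{tr}(A^*B)$, the $d^2$ unitaries $W_v$ are orthogonal in $M_d(\mathbb C)$ with $\|W_v\|^2=d$, and $\{W_v/\sqrt d\}$ is an orthonormal basis of $M_d(\mathbb C)$.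

In Section 1 we took $d=3$ and applied the nine matrices $W_{p,q}$ to the vector $\frac1{\sqrt2}(0,1,-1)$. Such an orbit of one vector in $\mathbb C^d$ gives $N=d^2=D^2$, which is on the list. The way out is to move a projection of higher rank instead of a vector.

**Lemma 1.** If $P$ is a rank-$r$ orthogonal projection on $\mathbb C^d$, $0<r<d$, and $|\mathrm{tr}(PW_v)|$ is the same for all $v\ne0$, then $\{W_vP/\sqrt r\}_{v\in\mathbb Z_d^2}$ is an $\mathrm{ETF}(rd,d^2)$ in the space $\{X\in M_d(\mathbb C):XP=X\}\cong\mathbb C^{rd}$.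

*Proof.* A matrix with $XP=X$ is determined by its restriction to the range of $P$, and that restriction is arbitrary, so the space has dimension $rd$. Each $W_vP$ lies in it, and $\|W_vP\|^2=\mathrm{tr}(PW_v^*W_vP)=\mathrm{tr}\,P=r$, so the normalized vectors are unit vectors. For $v\neq v'$,
$$|\langle W_vP,W_{v'}P\rangle|=|\mathrm{tr}(PW_v^*W_{v'}P)|=|\mathrm{tr}(PW_v^*W_{v'})|=|\mathrm{tr}(PW_{v'-v})|,$$
which is constant. For tightness let $XP=X$. Then $\langle W_vP,X\rangle=\mathrm{tr}(PW_v^*X)=\mathrm{tr}(W_v^*XP)=\mathrm{tr}(W_v^*X)$. Because $\{W_v/\sqrt d\}$ is an orthonormal basis, $\frac1r\sum_v|\langle W_vP,X\rangle|^2=\frac dr\|X\|^2$, and $\frac dr=\frac{d^2}{rd}$ is the required constant. $\square$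

The same orthonormal basis gives a sum rule for every rank-$r$ projection:
$$\sum_{v\in\mathbb Z_d^2}|\mathrm{tr}(PW_v)|^2=d\,\|P\|^2=dr. \tag{2}$$
The term $v=0$ is $r^2$. So if the other $d^2-1$ terms are equal, each equals
$$\frac{dr-r^2}{d^2-1}=\frac{r(d-r)}{d^2-1}. \tag{3}$$

Concretely, $X^pZ^qe_j=\omega^{qj}e_{j+p}$ gives
$$f(p,q):=\mathrm{tr}(PX^pZ^q)=\sum_{j\in\mathbb Z_d}\omega^{qj}P(j,j+p). \tag{4}$$
For each $p$ this is the Fourier transform, in $q$, of the $p$-th cyclic diagonal of $P$.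

In the example $d=3$, $r=1$ we have $P(1,1)=P(2,2)=\frac12$, $P(1,2)=P(2,1)=-\frac12$, and all other entries are $0$. For $p=1$ and for $p=2$ the cyclic diagonal has a single nonzero entry $-\frac12$, so $|f|=\frac12$. For $p=0$, $q\neq0$ we get $\frac12(\omega^q+\omega^{2q})=-\frac12$. This agrees with (3), which predicts $\frac{1\cdot2}{8}=\frac14$.

Which ranks can lead off the list? For $d=5$, $r=2$ the pair is $(10,25)$, which we saw is positive. For $d=11$, $r=3$ the pair is $(33,121)$, off the list, and (3) gives $\frac{3\cdot8}{120}=\frac15$. Section 10 treats the arithmetic of all pairs $(rd,d^2)$ for which the reciprocal of (3) is an integer. By Lemma 1, Theorem 1 now reads as follows: find a rank-3 projection $P$ on $\mathbb C^{11}$ with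
$$|\mathrm{tr}(PW_v)|^2=\tfrac15\qquad\text{for all }v\ne0. \tag{5}$$

## 5. Symmetry under all dilations: two equations for one unknown

Condition (5) is a set of 120 equations, so one looks for a symmetric $P$. The natural symmetry is dilation. If $P(rj,rk)=P(j,k)$ for all $r\in\mathbb Z_{11}^*$, then substituting $j=ri$ in (4) shows that $f(r,q)=f(1,rq)$, and only $p=0$ and $p=1$ remain.

A projection with this symmetry is easily written down. A multiplicative character is a homomorphism $\chi:\mathbb Z_{11}^*\to\mathbb C^*$; for example, $2$ generates $\mathbb Z_{11}^*$, and $\chi(2^m)=e^{2\pi im/5}$ is one. Take any character with $\chi^2\ne1$, set $\chi(0)=0$, and let $v=\chi/\sqrt{10}$. Let $u$ be a real unit vector with $u(0)=u_0$ and $u(j)=u_1$ for $j\ne0$. Since $\chi$ and $\chi^2$ sum to $0$ over $\mathbb Z_{11}^*$, the vectors $u,v,\bar v$ are orthonormal, and $P=uu^*+vv^*+\bar v\bar v^*$ is a projection invariant under all dilations. The only unknown is $u_0$, with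 $u_1^2=\frac{1-u_0^2}{10}$.

The diagonal of $P$ is $u_0^2$ at $0$ and $u_1^2+\frac15$ elsewhere. For $q\ne0$,
$$f(0,q)=u_0^2-u_1^2-\tfrac15=\frac{11u_0^2-3}{10}.$$
For this to be $\pm\frac1{\sqrt5}$ we need $u_0^2=\frac{3\pm2\sqrt5}{11}$. The minus sign is negative, so $u_0^2=\frac{3+2\sqrt5}{11}$ and $u_1^2=\frac{8-2\sqrt5}{110}$. Nothing is left to choose but the sign of $u_0u_1$. Now
$$f(1,0)=\sum_jP(j,j+1)=2u_0u_1+9u_1^2+\tfrac15\,\mathrm{Re}\sum_{j\ne0,-1}\chi\Big(\frac j{j+1}\Big).$$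
As $j$ runs over $\mathbb Z_{11}\setminus\{0,-1\}$, the quotient $\frac j{j+1}=1-\frac1{j+1}$ runs over $\mathbb Z_{11}\setminus\{0,1\}$, so the last sum is $-\chi(1)=-1$ and $f(1,0)=2u_0u_1+9u_1^2-\frac15$. Using $2.236<\sqrt5<2.237$ we get $u_0^2<0.6795$ and $0.0320<u_1^2<0.03208$, so $2|u_0u_1|<0.296$ and $0.288\le9u_1^2<0.289$. Hence $-0.21<f(1,0)<0.39$, while $\frac1{\sqrt5}>0.447$. Condition (5) fails.

The failure shows what is missing: two conditions, on $f(0,1)$ and $f(1,0)$, must be met with one free number. We need a smaller symmetry group, which leaves more parameters but still ties most of the 120 equations together.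

## 6. Invariance under the squares: eleven real numbers decide

In $\mathbb Z_{11}$ let
$$R=\{1,3,4,5,9\},\qquad T=\{2,6,7,8,10\}=-R$$
be the nonzero squares and the nonsquares. We now ask for $P(rj,rk)=P(j,k)$ only for $r\in R$. The loss of the dilations in $T=-R$ is made up by asking $P$ to be real.

**Lemma 2.** Let $P$ be a real symmetric rank-3 projection on $\mathbb C^{11}$ with $P(rj,rk)=P(j,k)$ for all $r\in R$ and all $j,k$. Put $y_j=P(j,j+1)$ and $\kappa_m=\sum_jy_jy_{j+m}$, indices mod $11$. If $\kappa_1=\dots=\kappa_5=0$ and $\big(\sum_jy_j\big)^2=\frac15$, then $P$ satisfies (5).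

*Proof.* **Step 1.** This step handles $p=1$. Clearly $\kappa_{-m}=\kappa_m$, so $\kappa_m=0$ for all $m\ne0$. Since the $y_j$ are real,
$$|f(1,q)|^2=\Big|\sum_j\omega^{qj}y_j\Big|^2=\sum_m\kappa_m\omega^{qm}=\kappa_0\qquad\text{for every }q.$$
Taking $q=0$ identifies the constant: $\kappa_0=\big(\sum_jy_j\big)^2=\frac15$.

**Step 2.** This step handles $p=r\in R$ by dilation. Substituting $j=ri$,
$$f(r,q)=\sum_i\omega^{qri}P(ri,r(i+1))=\sum_i\omega^{(qr)i}y_i=f(1,qr),$$
so $|f(r,q)|^2=\frac15$ for every $q$.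

**Step 3.** This step handles $p=-r\in T$ by symmetry of $P$. Substituting $j=k+r$,
$$f(-r,q)=\sum_k\omega^{q(k+r)}P(k+r,k)=\omega^{qr}\sum_k\omega^{qk}P(k,k+r)=\omega^{qr}f(r,q),$$
so again $|f(-r,q)|^2=\frac15$.

**Step 4.** This step handles $p=0$, $q\neq0$ by counting. The diagonal of $P$ is invariant under $R$, so $f(0,rq)=f(0,q)$ for $r\in R$. It is real, so $f(0,-q)=\overline{f(0,q)}$. Since $R\cup(-R)$ is all of $\mathbb Z_{11}^*$, the number $\theta=|f(0,q)|^2$ is the same for all ten $q\ne0$. The sum rule (2) with $d=11$, $r=3$ reads $9+110\cdot\frac15+10\,\theta=33$, so $\theta=\frac15$. $\square$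

How much freedom is there? The $R$-invariant vectors are spanned by $\delta_0,1_R,1_T$, so $u$ has two free parameters. If $\chi$ is a character of order 5, then a vector that transforms by $\chi$ under $R$ may be $\alpha\chi$ on $R$ and $\beta\chi$ on $T$ with different weights $\alpha,\beta$. After normalization this leaves two more parameters, a ratio of sizes and a relative phase. Four parameters and six equations: the count promises nothing. But there is an explicit solution, with all numbers built from $\sqrt5$, one further square root and fifth roots of unity. The next three sections write it down and check it.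

## 7. A real rank-3 projection on $\mathbb C^{11}$

**Step 1 (arithmetic of $\phi$).** This step fixes notation. Let $\phi=\frac{1+\sqrt5}2$. Then $\phi^2=\phi+1$, $\phi^3=2\phi+1$, $\phi^4=3\phi+2$, $\phi^{-1}=\phi-1$, $\phi^{-2}=2-\phi$ and $\sqrt5=2\phi-1$. Every polynomial in $\phi$ with rational coefficients reduces to the form $x+y\phi$ by $\phi^2=\phi+1$; all computations below are of this kind. Let
$$\tau=\sqrt{1+4\phi}>1,\qquad \tau^4=17+24\phi,\qquad \phi\tau^2=4+5\phi,\qquad \nu=\frac1{2\sqrt5\,\tau^2}=\frac{2\phi-1}{10\tau^2}.$$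
For instance $\tau^4=1+8\phi+16\phi^2=17+24\phi$ and $\phi\tau^2=\phi+4\phi^2=4+5\phi$; the last equality uses $\frac1{2\sqrt5}=\frac{\sqrt5}{10}$.

Let $\zeta=e^{2\pi i/5}$ and $s=\sin\frac{4\pi}5$. Then $2\cos\frac{2\pi}5=\phi-1$ and $2\cos\frac{4\pi}5=-\phi$. Since $\sin\frac{2\pi}5=2\sin\frac\pi5\cos\frac\pi5$, $\sin\frac\pi5=s$ and $2\cos\frac\pi5=\phi$, we have $\sin\frac{2\pi}5=\phi s$. Also $s^2=1-\frac{\phi^2}4=\frac{3-\phi}4$.

**Step 2 (the weights of $u$).** This step defines $u_0,u_R,u_T$ and shows that they make a unit vector. Put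
$$u_0=\frac\phi\tau,\qquad u_R=\frac1{2\sqrt5}\Big(\frac{\phi^2}\tau+\frac1\phi\Big),\qquad u_T=\frac1{2\sqrt5}\Big(\frac{\phi^2}\tau-\frac1\phi\Big).$$
We have $\phi^{-2}\tau^2=(2-\phi)(1+4\phi)=2+7\phi-4\phi^2=3\phi-2$. Hence $\phi^4+\phi^{-2}\tau^2=6\phi$ and $\phi^4-\phi^{-2}\tau^2=4$. Squaring and multiplying,
$$u_R^2=\frac1{20}\Big(\frac{\phi^4+\phi^{-2}\tau^2}{\tau^2}+\frac{2\phi}\tau\Big)=\frac{3\phi}{10\tau^2}+\frac\phi{10\tau},\qquad u_T^2=\frac{3\phi}{10\tau^2}-\frac\phi{10\tau},\qquad u_Ru_T=\frac1{20}\cdot\frac{\phi^4-\phi^{-2}\tau^2}{\tau^2}=\frac1{5\tau^2}. \tag{6}$$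
Therefore
$$u_0^2+5(u_R^2+u_T^2)=\frac{(\phi+1)+3\phi}{\tau^2}=1. \tag{7}$$

**Step 3 (the weights of $v$).** This step produces the two numbers $\alpha,\beta$; their only delicate property is a modulus. Put
$$a=\tfrac15\Big(1+\frac1\tau\Big),\qquad b=\tfrac15\Big(1-\frac1\tau\Big),\qquad w=\tfrac{2\nu}5\big[(1-7\phi)-2i\tau s(\phi+2)\big].$$
Both $a$ and $b$ are positive because $\tau>1$. We claim $|w|^2=ab$. Using $4s^2=3-\phi$,
$$|w|^2=\tfrac{4\nu^2}{25}\big[(1-7\phi)^2+(1+4\phi)(3-\phi)(\phi+2)^2\big].$$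
Here $(1-7\phi)^2=1-14\phi+49(\phi+1)=50+35\phi$. Next, $(1+4\phi)(3-\phi)=3+11\phi-4(\phi+1)=7\phi-1$ and $(\phi+2)^2=5+5\phi$, with product $(7\phi-1)(5+5\phi)=35\phi^2+30\phi-5=30+65\phi$. The bracket is $80+100\phi=20\phi\tau^2$. With $\nu^2=\frac1{20\tau^4}$ we get
$$|w|^2=\frac{4\phi}{25\tau^2}=\frac{\tau^2-1}{25\tau^2}=\frac1{25}\Big(1-\frac1{\tau^2}\Big)=ab. \tag{8}$$
Now let $\alpha=\sqrt{a/2}$ and $\beta=\bar w/(2\alpha)$. By (8), $|\beta|^2=\frac{ab}{4\cdot a/2}=\frac b2$. So
$$|\alpha|^2=\tfrac a2,\qquad |\beta|^2=\tfrac b2,\qquad \alpha\bar\beta=\tfrac w2 .$$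

**Step 4 (the character).** This step fixes $\chi$. The powers $2^0,\dots,2^9$ mod $11$ are $1,2,4,8,5,10,9,7,3,6$; the even powers form $R$. Define $\chi(2^m)=\zeta^m$, which is well defined because $\zeta^{10}=1$. Its exponents mod $5$ are
$$\begin{array}{c|cccccccccc} j&1&2&3&4&5&6&7&8&9&10\\ \hline \text{exponent of }\chi(j)&0&1&3&2&4&4&2&3&1&0\end{array} \tag{9}$$

**Step 5 (the projection).** This step assembles $P$ and verifies the hypotheses of Lemma 2 other than those on $y$. Let
$$u=u_0\delta_0+u_R1_R+u_T1_T,\qquad v(0)=0,\quad v|_R=\alpha\chi,\quad v|_T=\beta\chi,\qquad P=uu^*+vv^*+\bar v\bar v^*.$$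
By (7), $\|u\|=1$, and $\|v\|^2=5\cdot\frac{a+b}2=1$. By (9), $\chi$ takes each value $\zeta^m$ exactly once on $R$ and exactly once on $T$. So the sums of $\chi$, $\bar\chi$ and $\chi^2$ over $R$ and over $T$ vanish. Hence $\langle u,v\rangle=\langle u,\bar v\rangle=0$ and $\langle\bar v,v\rangle=\alpha^2\sum_R\chi^2+\beta^2\sum_T\chi^2=0$. The three vectors are orthonormal, and $P$ is a rank-3 orthogonal projection. Its entries
$$P(j,k)=u(j)u(k)+2\,\mathrm{Re}\big(v(j)\overline{v(k)}\big)$$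
are real and symmetric in $j,k$. For $r\in R$ we have $u(rj)=u(j)$ and $v(rj)=\chi(r)v(j)$, and $|\chi(r)|=1$, so $P(rj,rk)=P(j,k)$.

Explicitly, $P(0,0)=u_0^2$, and $P(0,j)$ is $u_0u_R$ for $j\in R$ and $u_0u_T$ for $j\in T$. For $j,k\neq0$, let $m$ be the exponent of $\chi(j)$ minus the exponent of $\chi(k)$. Then
$$P(j,k)=\begin{cases}u_R^2+a\cos\frac{2\pi m}5,& j,k\in R,\\[2pt] u_T^2+b\cos\frac{2\pi m}5,& j,k\in T,\\[2pt] x_m:=u_Ru_T+\mathrm{Re}(w\zeta^m),& j\in R,\ k\in T.\end{cases} \tag{10}$$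

## 8. The entries $P(j,j+1)$ take five values

Put
$$A=1+2\phi+\tau,\quad C=1+2\phi-\tau,\quad G=-2\phi,\quad U=\phi-2+\phi\tau,\quad V=\phi-2-\phi\tau .$$

**Lemma 3.** $(y_0,y_1,\dots,y_{10})=\nu\,(A,V,A,A,G,G,G,C,C,U,C)$.

*Proof.* **Step 1.** We compute the two entries that involve the index $0$. From the definitions,
$$u_0u_R=\frac{\phi}{\tau}\cdot\frac1{2\sqrt5}\Big(\frac{\phi^2}\tau+\frac1\phi\Big)=\frac{\phi^3+\tau}{2\sqrt5\,\tau^2}=\nu A,\qquad u_0u_T=\frac{\phi^3-\tau}{2\sqrt5\,\tau^2}=\nu C,$$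
because $\phi^3=1+2\phi$. Since $1\in R$ and $10\in T$, this gives $y_0=P(0,1)=\nu A$ and $y_{10}=P(10,0)=\nu C$.

**Step 2.** We compute the entries with both indices in $R$ or both in $T$. Write $\nu=\frac{2\phi-1}{10\tau^2}$. Since $(2\phi-1)(2\phi+1)=4\phi^2-1=3+4\phi$ and $(2\phi-1)\cdot2\phi=4\phi^2-2\phi=2\phi+4$,
$$\nu A=\frac{3+4\phi}{10\tau^2}+\frac{2\phi-1}{10\tau},\qquad \nu G=-\frac{2\phi+4}{10\tau^2}.$$
We have $a\cos\frac{2\pi}5=\frac{\phi-1}{10}+\frac{\phi-1}{10\tau}$, and $(\phi-1)\tau^2=(\phi-1)(1+4\phi)=3+\phi$. With (6),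
$$u_R^2+a\cos\tfrac{2\pi}5=\frac{3\phi}{10\tau^2}+\frac\phi{10\tau}+\frac{3+\phi}{10\tau^2}+\frac{\phi-1}{10\tau}=\nu A .$$
Likewise $a\cos\frac{4\pi}5=-\frac\phi{10}-\frac\phi{10\tau}$, and $\phi\tau^2=4+5\phi$, so
$$u_R^2+a\cos\tfrac{4\pi}5=\frac{3\phi-\phi\tau^2}{10\tau^2}=-\frac{2\phi+4}{10\tau^2}=\nu G .$$
Replacing $\tau$ by $-\tau$ turns $u_R^2$ into $u_T^2$, $a$ into $b$ and $A$ into $C$, and fixes $\nu$ and $G$. The identities just used remain valid, since they involve only $\tau^2=1+4\phi$. So $u_T^2+b\cos\frac{2\pi}5=\nu C$ and $u_T^2+b\cos\frac{4\pi}5=\nu G$.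

By (9), the exponent differences for the pairs $(3,4),(4,5)$ in $R$ and $(6,7),(7,8)$ in $T$ are $3-2=1$, $2-4=-2$, $4-2=2$, $2-3=-1$. Hence $y_3=\nu A$, $y_4=\nu G$, $y_6=\nu G$, $y_7=\nu C$.

**Step 3.** We identify the five mixed values:
$$x_0=\nu G,\quad x_1=\nu U,\quad x_{-1}=\nu V,\quad x_2=\nu A,\quad x_{-2}=\nu C. \tag{11}$$
By its definition in (10), $m\mapsto x_m$ is a real function on $\mathbb Z_5$ with frequencies $0,\pm1$ only. So we take the Fourier transform of the right-hand sides of (11), call them $z_m$, and check that the frequencies $\pm2$ are absent and the others agree. Let $c_k=\sum_mz_m\zeta^{-km}$. We use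
$$U+V=2\phi-4,\quad U-V=2\phi\tau,\quad A+C=2+4\phi,\quad A-C=2\tau .$$

Frequency $0$: $c_0=\nu(G+U+V+A+C)=\nu(4\phi-2)=2\sqrt5\,\nu=\frac1{\tau^2}$.

Frequency $1$: with $\cos\frac{2\pi}5=\frac{\phi-1}2$, $\cos\frac{4\pi}5=-\frac\phi2$, $\sin\frac{2\pi}5=\phi s$ and $\sin\frac{4\pi}5=s$, the real part of $c_1/\nu$ is
$$-2\phi+(\phi-2)(\phi-1)-\phi(1+2\phi)=-2\phi+(3-2\phi)-(3\phi+2)=1-7\phi ,$$
and the imaginary part is
$$-(U-V)\phi s-(A-C)s=-2\tau s(\phi^2+1)=-2\tau s(\phi+2).$$
So $c_1=\nu\big[(1-7\phi)-2i\tau s(\phi+2)\big]=\frac52w$.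

Frequency $2$: now $z_{\pm1}$ go with the angle $\frac{4\pi}5$ and $z_{\pm2}$ with the angle $\frac{8\pi}5$, where $\cos\frac{8\pi}5=\frac{\phi-1}2$ and $\sin\frac{8\pi}5=-\phi s$. The real part of $c_2/\nu$ is
$$-2\phi-\phi(\phi-2)+(1+2\phi)(\phi-1)=-2\phi+(\phi-1)+(\phi+1)=0 ,$$
and the imaginary part is $-(U-V)s+(A-C)\phi s=-2\phi\tau s+2\phi\tau s=0$. So $c_2=0$.

As $z$ is real, $c_{-k}=\overline{c_k}$. Inversion and (6) give
$$z_m=\tfrac15\big(c_0+2\,\mathrm{Re}(c_1\zeta^m)\big)=\frac1{5\tau^2}+\mathrm{Re}(w\zeta^m)=u_Ru_T+\mathrm{Re}(w\zeta^m)=x_m .$$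

**Step 4.** We read off the mixed entries. By (9), the exponent of the element in $R$ minus that of the element in $T$ is

- $0-1=-1$ for $(1,2)$, where $1\in R$;
- $3-1=2$ for $(2,3)$, where $3\in R$;
- $4-4=0$ for $(5,6)$, where $5\in R$;
- $1-3=-2$ for $(8,9)$, where $9\in R$;
- $1-0=1$ for $(9,10)$, where $9\in R$.

Since $P$ is symmetric, the order within a pair does not matter, and (11) gives $y_1=\nu V$, $y_2=\nu A$, $y_5=\nu G$, $y_8=\nu C$, $y_9=\nu U$. All eleven entries are now known. $\square$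

Read the sequence of Lemma 3 backwards: it is $(C,U,C,C,G,G,G,A,A,V,A)$. Changing $\tau$ to $-\tau$ exchanges $A$ with $C$ and $U$ with $V$ and fixes $G$, so it gives back the original sequence. Reversal does not change the numbers $\sum_jy_jy_{j+m}$, so these are unchanged by $\tau\mapsto-\tau$. Odd powers of $\tau$ will cancel by themselves in the next section.

## 9. Five vanishing autocorrelations, and the proof of Theorem 1

**Step 1 (the sum).** We check the normalization in Lemma 2: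
$$\sum_jy_j=\nu\big[3(A+C)+3G+U+V\big]=\nu\big[(6+12\phi)-6\phi+(2\phi-4)\big]=\nu(2+8\phi)=2\nu\tau^2=\frac1{\sqrt5}.$$

**Step 2 (the products).** Let $\rho_m=\nu^{-2}\sum_jy_jy_{j+m}$, indices mod $11$. This step writes them out. Multiplying the sequence $A,V,A,A,G,G,G,C,C,U,C$ by its cyclic shifts, term by term from $j=0$ to $j=10$:
$$\begin{aligned}
\rho_1&=AV+VA+AA+AG+GG+GG+GC+CC+CU+UC+CA,\\
\rho_2&=AA+VA+AG+AG+GG+GC+GC+CU+CC+UA+CV,\\
\rho_3&=AA+VG+AG+AG+GC+GC+GU+CC+CA+UV+CA,\\
\rho_4&=AG+VG+AG+AC+GC+GU+GC+CA+CV+UA+CA,\\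
\rho_5&=AG+VG+AC+AC+GU+GC+GA+CV+CA+UA+CG.
\end{aligned}$$
Collecting terms,
$$\begin{aligned}
\rho_1&=A^2+C^2+AC+2G^2+G(A+C)+2(AV+CU),\\
\rho_2&=A^2+C^2+G^2+2G(A+C)+(AV+CU)+(AU+CV),\\
\rho_3&=A^2+C^2+2AC+2G(A+C)+G(U+V)+UV,\\
\rho_4=\rho_5&=2G(A+C)+3AC+G(U+V)+(AU+CV).
\end{aligned}$$

**Step 3 (eight symmetric expressions).** This step evaluates the building blocks, with $(1+2\phi)^2=5+8\phi$, $\phi\tau^2=4+5\phi$ and $(1+2\phi)(\phi-2)=2\phi^2-3\phi-2=-\phi$:
$$\begin{aligned}
A^2+C^2&=2\big[(5+8\phi)+(1+4\phi)\big]=12+24\phi, & AC&=(5+8\phi)-(1+4\phi)=4+4\phi,\\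
G^2&=4\phi^2=4+4\phi, & G(A+C)&=-2\phi(2+4\phi)=-8-12\phi,\\
G(U+V)&=-2\phi(2\phi-4)=-4+4\phi, & AV+CU&=2(-\phi-\phi\tau^2)=-8-12\phi,\\
AU+CV&=2(-\phi+\phi\tau^2)=8+8\phi, & UV&=(\phi-2)^2-\phi^2\tau^2=(5-3\phi)-(5+9\phi)=-12\phi .
\end{aligned}$$
In the last one, $\phi^2\tau^2=\phi(4+5\phi)=5+9\phi$.

**Step 4 (they cancel).** We substitute:
$$\begin{aligned}
\rho_1&=(12+4+8-8-16)+(24+4+8-12-24)\phi=0,\\
\rho_2&=(12+4-16-8+8)+(24+4-24-12+8)\phi=0,\\
\rho_3&=(12+8-16-4)+(24+8-24+4-12)\phi=0,\\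
\rho_4=\rho_5&=(-16+12-4+8)+(-24+12+4+8)\phi=0 .
\end{aligned}$$

**Step 5 (conclusion).** By Section 7, $P$ is a real symmetric rank-3 projection invariant under $R$. By Steps 1 and 4, the remaining hypotheses of Lemma 2 hold. So $|\mathrm{tr}(PW_v)|^2=\frac15$ for all $120$ nonzero $v$, and Lemma 1 gives an $\mathrm{ETF}(33,121)$. Its common modulus is $\frac13\cdot\frac1{\sqrt5}=\frac1{\sqrt{45}}$, the Welch bound. Together with the arithmetic in Section 2 this proves Theorem 1, and the conjecture is false. $\blacksquare$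

**Remark (a direct check of $p=0$).** Lemma 2 obtained $|f(0,q)|^2=\frac15$ by counting. One can also compute it, which tests the diagonal of $P$ independently. The diagonal is $u_0^2$ at $0$, $d_R=u_R^2+a$ on $R$ and $d_T=u_T^2+b$ on $T$. By (6), $d_R+d_T=\frac{3\phi}{5\tau^2}+\frac25$ and $d_R-d_T=\frac\phi{5\tau}+\frac2{5\tau}=\frac{\phi+2}{5\tau}=\frac\phi{\sqrt5\,\tau}$, since $\sqrt5\,\phi=2\phi^2-\phi=\phi+2$. Let $\eta=\sum_{j\in R}\omega^j$, so $\sum_{j\in T}\omega^j=\bar\eta$ and $\eta+\bar\eta=-1$. The classical Gauss sum $\big|\sum_x(\frac x{11})\omega^x\big|=\sqrt{11}$ says $|\eta-\bar\eta|=\sqrt{11}$, so $\eta=\frac{-1\pm i\sqrt{11}}2$. Now $f(0,q)$ is $u_0^2+d_R\eta+d_T\bar\eta$ or its conjugate. Its real part is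
$$\frac{\phi+1}{\tau^2}-\frac{3\phi}{10\tau^2}-\frac15=\frac{10\phi+10-3\phi-2-8\phi}{10\tau^2}=\frac{8-\phi}{10\tau^2},$$
and its imaginary part is $\pm\frac{\sqrt{11}}2(d_R-d_T)$. Hence
$$|f(0,q)|^2=\frac{(8-\phi)^2}{100\tau^4}+\frac{11}4\cdot\frac{\phi^2}{5\tau^2}=\frac{(65-15\phi)+55(5+9\phi)}{100\tau^4}=\frac{20(17+24\phi)}{100(17+24\phi)}=\frac15 .$$

## 10. Which pairs $(rd,d^2)$ are on the list

The pair $(33,121)$ is not an accident of arithmetic. It belongs to a family in which, by (3), the common value of $|\mathrm{tr}(PW_v)|^2$ would be $\frac1n$ with $n$ an integer.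

**Theorem 2.** Let $2\le r<d/2$ be integers with $n:=\frac{d^2-1}{r(d-r)}\in\mathbb Z$. Then $(D,N)=(rd,d^2)$ satisfies $N>2D>2$. It satisfies one of the conditions of the conjecture if and only if $n=4$, i.e. $d=2r+1$ (in which case it is positive of type $(2,1,2r)$). Consequently every rank-$r$ projection on $\mathbb C^d$ with all $|\mathrm{tr}(PW_v)|$, $v\ne0$, equal and $2\le r<\frac{d-1}2$, $n\in\mathbb Z$, gives a counterexample. Theorem 1 is the case $(d,r,n)=(11,3,5)$, which has the smallest $d$ among such triples.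

*Proof.* **Step 1.** We dispose of the easy points. Since $d>2r$, $N=d^2>2rd=2D$, and $2D>2$. Since $d-2r\ge1$, $4r(d-r)=d^2-(d-2r)^2\le d^2-1$, so $n\ge4$, with equality if and only if $d=2r+1$. And $N\neq D^2$ because $r\ne1$.

**Step 2.** We show that $\frac{D(D-1)}{N-1}$ is never an integer. Let $t=d-r$, so $d^2-1=nrt$. Expanding $(r+t)^2-1=nrt$ gives $r^2-1=(n-2)rt-t^2$. Therefore
$$rd-1=(r^2-1)+rt=(n-1)rt-t^2=t\big((n-1)r-t\big)=t(nr-d),$$
and
$$\frac{D(D-1)}{N-1}=\frac{rd\cdot t(nr-d)}{nrt}=rd-\frac{d^2}n .$$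
As $n\mid d^2-1$, we have $\gcd(n,d)=1$. Since $n>1$, the number $\frac{d^2}n$ is not an integer.

**Step 3.** We reduce the question of types to one equation. We have
$$S^2=\frac{rd(d^2-1)}{d^2-rd}=\frac{r(d^2-1)}{d-r}=r^2n .$$
So $S\in\mathbb Z$ requires $n=k^2$ with an integer $k\ge2$, and then $S=rk$ and $K=\frac{d^2\,rk}{rd(rk+L)}=\frac{dk}{rk+L}$. If $k=2$, then $n=4$, $d=2r+1$, and $L=1$ gives $K=\frac{2(2r+1)}{2r+1}=2$: the pair is positive of type $(2,1,2r)$. It remains to show that $K\in\mathbb Z$ is impossible for $k\ge3$.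

Let $k\ge3$ and suppose $K\in\mathbb Z$. Since $\gcd(rk+L,k)=1$, $rk+L$ divides $d$; write $d=x(kr+L)$ with $x\ge1$. The relation $d^2-1=k^2r(d-r)$ can be written $d(k^2r-d)=k^2r^2-1=(kr-L)(kr+L)$. Dividing by $kr+L$ gives $x(k^2r-d)=kr-L$. So $x\mid kr-L$ and $d+\frac{kr-L}x=k^2r$. Inserting $d=x(kr+L)$ and multiplying by $x$,
$$kr(x^2-kx+1)=L(1-x^2). \tag{12}$$

**Step 4.** We exclude every $x\ge1$ in (12).

- If $x=1$, then $kr(2-k)=0$, so $k=2$, excluded.
- If $x>k$, then $x^2-kx+1=x(x-k)+1\ge x+1$, so the left side of (12) is at least $kr(x+1)>0$. Hence $L=-1$ and $x^2-1\ge kr(x+1)$, that is, $kr\le x-1$. But $x\mid kr-L=kr+1$ gives $x\le kr+1$. So $x=kr+1$, and equality holds throughout; in particular $x(x-k)+1=x+1$, so $x-k=1$. Then $kr=x-1=k$, so $r=1$, excluded.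
- If $x=k$, then $kr=L(1-k^2)$, so $k\mid1$, impossible.
- If $2\le x<k$, then $x^2-kx+1=1-x(k-x)<0$, so the left side of (12) is negative. Hence $L=1$ and $x^2-1=kr\big(x(k-x)-1\big)$. As $k\ge x+1$ and $k-x\ge1$, the right side is at least $(x+1)r(x-1)>x^2-1$ because $r\ge2$. This is impossible.

So for $k\ge3$ the pair has no type. With Steps 1 and 2 this proves the "if and only if".

**Step 5.** We draw the consequence. If $2\le r<\frac{d-1}2$ and $n\in\mathbb Z$, then $d>2r+1$, so $n\neq4$ and $(rd,d^2)$ satisfies none of the conditions. By Lemma 1, a rank-$r$ projection with all $|\mathrm{tr}(PW_v)|$, $v\ne0$, equal gives an ETF with these parameters, contradicting the conjecture.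

**Step 6.** We find the smallest $d$. Suppose $d\le11$ and $2\le r<\frac{d-1}2$; then $r\le4$. Since $d\equiv r$ modulo $d-r$, integrality of $n$ forces $d-r\mid r^2-1$. For $r=2$: $d-2\mid3$, so $d\le5$, but $d>2r+1=5$. For $r=3$: $d-3\mid8$ and $d>7$ give $d-3=8$, so $d=11$, and indeed $n=\frac{120}{24}=5$. For $r=4$: $d-4\mid15$ and $d>9$ give $d=19$, too large. So $(11,3)$ is the only possibility with $d\le11$. $\square$

## 11. No ETF with $D^2-D+1<N<D^2$

We return to the missing $\mathrm{ETF}(3,8)$. For $D\ge2$ and $D^2-D+1<N<D^2$, the list excludes $(D,N)$. Indeed $0<\frac{D(D-1)}{N-1}<1$. Moreover $S^2=D\big(1+\frac{D-1}{N-D}\big)$ is strictly decreasing in $N$, with value $D+1$ at $N=D^2$ and $\frac{D^2}{D-1}=D+1+\frac1{D-1}$ at $N=D^2-D+1$. So in between $S^2$ is not an integer. The next theorem says that this gap in the list is genuine.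

**Theorem 3.** Let $D\ge2$ and suppose an $\mathrm{ETF}(D,N)$ exists with $D<N<D^2$.

(a) $N\le D^2-D+1$. (Sharp: equality occurs whenever $D-1$ is a prime power, by Singer difference sets.)

(b) If $N=D^2-D+1$, then in some orthonormal basis all entries of all $\varphi_n$ have modulus $D^{-1/2}$. Moreover, an $\mathrm{ETF}(D,D^2-D+1)$ exists if and only if there are unimodular functions $r_1,\dots,r_D$ on an $N$-point set ($N=D^2-D+1$) such that $1$ and all $r_a\overline{r_b}$ $(a\ne b)$ are pairwise orthogonal.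

With $D=3$, part (a) says $N\le7$ or $N=9$, so no $\mathrm{ETF}(3,8)$ exists.

*Proof.* **Step 1 (the orthocomplement of the frame).** The idea is to study the Hermitian matrices orthogonal to all $P_n=\varphi_n\varphi_n^*$; this step names them. As in Section 1, $\gamma<1$ and the $P_n$ are linearly independent, so $\mathcal U=\mathrm{span}_{\mathbb R}\{P_n\}$ has dimension $N$. By tightness $I\in\mathcal U$. Put $h=D^2-N>0$ and let $A_1,\dots,A_h$ be an orthonormal basis, for $\mathrm{tr}(AB)$, of the orthocomplement of $\mathcal U$ in the Hermitian matrices. Since $I\in\mathcal U$, each $A_k$ is traceless. Put $\Pi(X)=\sum_k\mathrm{tr}(A_kX)A_k$ for $X\in M_D(\mathbb C)$.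

The smallest instance is three unit vectors in $\mathbb R^2\subset\mathbb C^2$ at angles $0,\frac{2\pi}3,\frac{4\pi}3$, which form an $\mathrm{ETF}(2,3)$. Here $h=1$, all $P_n$ are real symmetric, and $A_1=\frac1{\sqrt2}\begin{pmatrix}0&-i\\ i&0\end{pmatrix}$.

**Step 2 (the frame map).** This step computes $\Phi(X)=\sum_n\mathrm{tr}(P_nX)P_n$ on a decomposition of $M_D(\mathbb C)$. It kills each $A_k$. It sends $I$ to $\sum_nP_n=\frac NDI$. If $Y=\sum_nc_nP_n$ with $\sum_nc_n=0$, then $\mathrm{tr}(P_mY)=c_m+\gamma\sum_{n\ne m}c_n=(1-\gamma)c_m$, so $\Phi(Y)=(1-\gamma)Y$; also $\mathrm{tr}\,Y=0$. Since $I=\frac DN\sum_nP_n$ has nonzero coefficient sum, $I$, the matrices $Y$ and the $A_k$ together span $M_D(\mathbb C)$ over $\mathbb C$. On each of the three pieces one checks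
$$\Phi(X)=(1-\gamma)\Big(X-\Pi(X)-\tfrac{\mathrm{tr}X}DI\Big)+\tfrac N{D^2}\,\mathrm{tr}(X)\,I .$$
For $X=A_k$ both sides are $0$, for $X=I$ both are $\frac NDI$, and for $X=Y$ both are $(1-\gamma)Y$.

**Step 3 (maps as tensors).** This step rewrites the identity in $M_D\otimes M_D$, where we can use that each $P_n\otimes P_n$ has rank one. Identify $B\otimes C$ with the map $X\mapsto\mathrm{tr}(BX)C$; this is a linear isomorphism from $M_D\otimes M_D$ to the linear maps on $M_D$. With matrix units $E_{ij}$, $X=\sum_{i,j}\mathrm{tr}(E_{ji}X)E_{ij}$, so the identity map corresponds to $F=\sum_{i,j}E_{ji}\otimes E_{ij}$, and $F(e_a\otimes e_b)=e_b\otimes e_a$: it is the swap. Next, $(B\otimes C)F=\sum_{i,j}BE_{ji}\otimes CE_{ij}$ corresponds to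
$$X\mapsto\sum_{i,j}\mathrm{tr}(BE_{ji}X)\,CE_{ij}=C\sum_{i,j}(XB)_{ij}E_{ij}=CXB .$$
Finally $I\otimes I$, written $I$, corresponds to $X\mapsto\mathrm{tr}(X)I$. So Step 2 says
$$\sum_nP_n\otimes P_n=(1-\gamma)\Big(F-\sum_kA_k\otimes A_k-\tfrac1DI\Big)+\tfrac N{D^2}I. \tag{13}$$

**Step 4 (removing the frame).** This step derives an identity for the $A_k$ alone. Since $P_n\otimes P_n$ is the projection onto the line of the symmetric tensor $\varphi_n\otimes\varphi_n$, $(P_n\otimes P_n)(I-F)=0$. Also $F(I-F)=-(I-F)$. Multiplying (13) on the right by $I-F$ and dividing by $1-\gamma$,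
$$\Big(\sum_kA_k\otimes A_k\Big)(I-F)=\Big(\frac{N}{D^2(1-\gamma)}-1-\frac1D\Big)(I-F).$$
By (1), $1-\gamma=\frac{N(D-1)}{D(N-1)}$, so the coefficient is
$$\frac{N-1}{D(D-1)}-\frac{D+1}D=\frac{N-D^2}{D(D-1)}=-\mu,\qquad \mu:=\frac h{D(D-1)}>0 .$$
Translating back by Step 3, $\Pi(X)-\sum_kA_kXA_k=-\mu\,\mathrm{tr}(X)I+\mu X$, that is,
$$\Pi(X)+\mu\,\mathrm{tr}(X)I=\sum_kA_kXA_k+\mu X\qquad\text{for all }X. \tag{14}$$
In the example of Step 1, $\mu=\frac12$; for $X=I$ the left side is $0+I$ and the right side is $A_1^2+\frac12I=I$.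

**Step 5 (part (a)).** We compare ranks. Put $X=P_m$ in (14). Since $A_k\perp P_m$, $\Pi(P_m)=0$, and
$$\mu I=\sum_{k=1}^hA_kP_mA_k+\mu P_m .$$
The right side is a sum of $h+1$ matrices of rank at most $1$. As $\mu\ne0$, $D\le h+1=D^2-N+1$, which is (a).

**Step 6 (a projection formula).** From here $N=D^2-D+1$, so $h=D-1$ and $\mu=\frac1D$. This step turns (14) into a statement about one projection. Put $A_0=I/\sqrt D$. Then (14) reads
$$\mathcal E(X):=\sum_{k=0}^hA_kXA_k=\sum_{k=0}^h\mathrm{tr}(A_kX)A_k . \tag{15}$$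
The matrices $A_0,\dots,A_h$ are orthonormal and Hermitian, so $\mathcal E$ is the orthogonal projection onto $\mathcal W=\mathrm{span}_{\mathbb C}\{A_0,\dots,A_h\}$. As $I\in\mathcal W$, $\sum_kA_k^2=\mathcal E(I)=I$, and hence $\mathrm{tr}\,\mathcal E(X)=\mathrm{tr}\big(\sum_kA_k^2X\big)=\mathrm{tr}\,X$.

**Step 7 (the $A_k$ commute).** This step shows that $\mathcal W$ consists of the diagonal matrices in some basis. Let $X\in\mathcal W$ be Hermitian, so $\mathcal E(X)=X$. Since $[X,A_k]^*[X,A_k]=(A_kX-XA_k)(XA_k-A_kX)$, summing over $k$ gives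
$$\sum_{k=0}^h[X,A_k]^*[X,A_k]=\mathcal E(X^2)-\mathcal E(X)X-X\mathcal E(X)+X\mathcal E(I)X=\mathcal E(X^2)-X^2 .$$
The trace of the right side is $0$, and the left side is a sum of positive semidefinite matrices, so every $[X,A_k]=0$. Taking $X=A_j$, all $A_k$ commute. Commuting Hermitian matrices are simultaneously diagonal in some orthonormal basis. There $\mathcal W$ is a $D$-dimensional subspace of the $D$-dimensional space of diagonal matrices, so it is all of it.

Each $P_m$ is orthogonal to the traceless elements $A_1,\dots,A_h$ of $\mathcal W$, hence to all traceless diagonal matrices. So the diagonal entries of $P_m$ are equal, and since $\mathrm{tr}\,P_m=1$ they are all $\frac1D$. They are the squared moduli of the entries of $\varphi_m$, which proves the first claim of (b).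

In the example of Step 1, $\mathcal W=\mathrm{span}\{I,A_1\}$ is diagonal in the basis $\frac1{\sqrt2}(1,\pm i)$, and $(\cos\theta,\sin\theta)$ has coordinates $\frac1{\sqrt2}e^{\mp i\theta}$ there.

**Step 8 (from a frame to functions).** We extract the orthogonality relations. In the basis of Step 7 write $\varphi_n(a)=D^{-1/2}r_a(n)$ with $|r_a(n)|=1$. Since $N-1=D(D-1)$, we have $1-\gamma=\frac N{D^2}$. By (15), $\sum_{k\ge1}A_k\otimes A_k+\frac1DI=\sum_{k\ge0}A_k\otimes A_k$ corresponds to the projection onto the diagonal matrices, so it equals $\sum_aE_{aa}\otimes E_{aa}$. So (13) becomes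
$$\sum_nP_n\otimes P_n=\frac N{D^2}\Big(F-\sum_aE_{aa}\otimes E_{aa}+I\Big).$$
Compare the entries in row $(a,c)$ and column $(b,d)$ with $a\ne b$. On the left the entry is $D^{-2}\sum_nr_a(n)\overline{r_b(n)}r_c(n)\overline{r_d(n)}$. On the right $I$ and $E_{aa}\otimes E_{aa}$ contribute $0$, and $F$ contributes $\delta_{ad}\delta_{bc}$. So
$$\sum_nr_a\overline{r_b}\,r_c\overline{r_d}\,(n)=N\,\delta_{ad}\delta_{bc}\qquad(a\ne b).$$
For $c\ne d$ this says that $r_a\overline{r_b}$ and $r_d\overline{r_c}$ are orthogonal unless $(a,b)=(d,c)$. For $c=d$ it says that $r_a\overline{r_b}$ is orthogonal to $1$.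

**Step 9 (from functions to a frame).** We prove the converse. Given such $r_a$ on an $N$-point set with $N=D^2-D+1$, put $\varphi_n=D^{-1/2}(r_a(n))_a$, a unit vector. Because $r_a\overline{r_b}\perp1$ for $a\ne b$, $\sum_n\varphi_n\varphi_n^*=\frac NDI$. The matrix with rows $1$ and $r_a\overline{r_b}$, $a\ne b$, has $1+D(D-1)=N$ rows and $N$ columns, unimodular entries and orthogonal rows. So it is $\sqrt N$ times a unitary matrix, and its columns are orthogonal too. For $n\ne n'$ this means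
$$0=1+\sum_{a\ne b}r_a(n)\overline{r_b(n)}\;\overline{r_a(n')}r_b(n')=1+\Big|\sum_ar_a(n)\overline{r_a(n')}\Big|^2-D .$$
So $|\langle\varphi_n,\varphi_{n'}\rangle|^2=\frac{D-1}{D^2}$ for all $n\ne n'$. The frame is equiangular.

**Step 10 (sharpness of (a)).** We recall the classical Singer difference sets: for every prime power $q$ there are $q+1$ residues modulo $q^2+q+1$ whose differences represent each nonzero residue exactly once; for $q=2$, $\{1,2,4\}$ mod $7$ is one. With $D=q+1$ we have $q^2+q+1=D^2-D+1$, and the difference-set criterion of Section 3 with $\lambda=1$ gives an $\mathrm{ETF}(D,D^2-D+1)$. In the language of (b), $r_a(n)=\varepsilon^{b_an}$ with $b_1,\dots,b_D$ the elements of the set. Then $1$ and the $r_a\overline{r_b}$ are exactly the $N$ distinct characters of $\mathbb Z_N$. The seven vectors of Section 1 are the case $D=3$. $\blacksquare$
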